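# Heat smoothing on the Sierpinski carpet beyond the exponent $d_W-d_H$

## 1. Brownian motion on the line and on the half-line

How fast does heat flow smooth a bounded function? Start where everything can be computed. On $\mathbb R$ let
$$k_t(z)=(4\pi t)^{-1/2}e^{-z^2/4t},\qquad P_tg(x)=\int k_t(x-y)g(y)\,dy .$$
We ask for exponents $\kappa\in(0,2)$ such that, with a constant $C$,
$$|P_tg(x)-P_tg(y)|\le C\,\frac{|x-y|^\kappa}{t^{\kappa/2}}\,\|g\|_\infty\qquad\text{for all }t>0,\ g\in L^\infty,\ x,y. \tag{1.1}$$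

**Proposition 1.1.** On $\mathbb R$, (1.1) holds for $\kappa=1$ and fails for every $\kappa>1$.

*Proof.* We have $|\partial_xP_tg|\le\|g\|_\infty\int\frac{|z|}{2t}k_t(z)\,dz=\|g\|_\infty(\pi t)^{-1/2}$, which gives $\kappa=1$. Suppose (1.1) holds with some $\kappa>1$. Take $t=1$ and $g=1_{(0,\infty)}$. Then $|P_1g(x)-P_1g(y)|\le C|x-y|^\kappa$ with $\kappa>1$, so $P_1g$ has zero derivative everywhere and is constant. But $P_1g\to1$ at $+\infty$ and $P_1g\to 0$ at $-\infty$. $\square$

**Proposition 1.2.** Let $P_t$ be the semigroup of reflecting Brownian motion on $[0,\infty)$. Then $|P_tg(x)-P_tg(0)|\le \frac{x^2}{2t}\|g\|_\infty$ for $x\ge0$.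

*Proof.* $P_tg(x)$ is the heat flow on $\mathbb R$ of the even function $\tilde g(x)=g(|x|)$. It is even, so its derivative at $0$ vanishes. Its second derivative is at most $\|g\|_\infty\int|\frac{z^2}{4t^2}-\frac1{2t}|k_t(z)\,dz\le\|g\|_\infty(\frac{2t}{4t^2}+\frac1{2t})=\frac1t\|g\|_\infty$. Apply Taylor's formula. $\square$

At the point $0$ of the half-line the exponent is $2$ instead of $1$. To see why, look at harmonic functions. On $\mathbb R$, a function $u$ harmonic in $(x_0-R,x_0+R)$ is affine, so $u(x)-u(x_0)=s(x-x_0)$. The probability that Brownian motion from $x$ leaves $(x_0-R,x_0+R)$ before hitting $x_0$ is $a(x)=|x-x_0|/R$. The ratio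
$$\frac{u(x)-u(x_0)}{a(x)}$$
equals $sR$ on the right of $x_0$ and $-sR$ on the left. Harmonicity at $x_0$ says that the average of $u-u(x_0)$ over the two points $x_0\pm r$ is zero. The two values of the ratio cancel, and nothing forces $s=0$. On the half-line with $x_0=0$ there is only one side: the single value of the ratio must have average zero, so it is $0$, and $u$ is constant near $0$.

On the carpet, removing a point does not disconnect its neighborhoods. The ratio may take different values at different points of a small circle around $x_0$, so it is not rigid as on the half-line. What changes in general is that a single value has to be replaced by an oscillation. Connectedness of annuli will force the values to approach each other at a geometric rate as the circle shrinks, and harmonicity at $x_0$ will force them to approach $0$.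

## 2. The carpet, the condition $wBE(\kappa)$, and three theorems

The standard carpet $F\subset[0,1]^2$ is obtained by dividing the square into nine equal squares, deleting the open central one, and repeating in each of the eight remaining squares, forever. The unbounded carpet is $X=\bigcup_{n\ge 0}3^nF\subset[0,\infty)^2$. Equip it with the restriction $d$ of the Euclidean metric, with the Hausdorff measure $\mu$ of dimension $d_H=\log 8/\log 3$, and with the canonical strongly local regular Dirichlet form, whose generator is that of the Barlow–Bass Brownian motion. Let $P_t$ be the heat semigroup. Its heat kernel satisfies, for all $t>0$ and $x,y\in X$,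
$$c_1 t^{-d_H/d_W}\exp\Big(-c_2\big(\tfrac{d(x,y)^{d_W}}{t}\big)^{\frac{1}{d_W-1}}\Big)\le p_t(x,y)\le c_3 t^{-d_H/d_W}\exp\Big(-c_4\big(\tfrac{d(x,y)^{d_W}}{t}\big)^{\frac{1}{d_W-1}}\Big). \tag{2.1}$$
Here $d_W$ is the walk dimension, and it is known that $d_W>d_H\ge1$. As usual, $p_t$ is symmetric in $x,y$.

**Definition (weak Bakry–Émery condition).** $wBE(\kappa)$ holds, with $0<\kappa<d_W$, if there is a constant $C>0$ such that for every $t>0$, $g\in L^\infty(X,\mu)$ and $x,y\in X$,
$$|P_tg(x)-P_tg(y)|\le C\,\frac{d(x,y)^\kappa}{t^{\kappa/d_W}}\,\|g\|_{L^\infty(X,\mu)}. \tag{2.2}$$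

Since the left side is at most $2\|g\|_\infty$, $wBE(\kappa)$ implies $wBE(\kappa')$ for $0<\kappa'<\kappa$: if $d(x,y)\le t^{1/d_W}$ the bound gets weaker, and otherwise it is trivial. So larger $\kappa$ is stronger. On $\mathbb R$, where $d_H=1$ and $d_W=2$, Proposition 1.1 says that $wBE(1)$ holds and nothing larger does; note that $1=d_W-d_H$.

It is known that the carpet satisfies $wBE(\kappa)$ with $\kappa=d_W-d_H$. In "Besov class via heat semigroup on Dirichlet spaces III: BV functions and sub-Gaussian heat kernel estimates" (arXiv:1903.10078, 2019), Patricia Alonso-Ruiz, Fabrice Baudoin, Li Chen, Luke Rogers, Nageswari Shanmugalingam and Alexander Teplyaev conjecture that it satisfies $wBE(\kappa)$ with some $\kappa>d_W-d_H$. We prove this.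

Write $\alpha=d_H$, $\beta=d_W$, $\kappa_0=\beta-\alpha>0$. Let $B(x,r)$ be open balls, $\bar B(x,r)=\{d(x,\cdot)\le r\}$ and $S(x,r)=\{d(x,\cdot)=r\}$. It pays to work more generally.

**Setting (HK).** $(X,d)$ is a metric space with compact closed balls, and $\mu$ is a Borel measure with $C^{-1}r^\alpha\le\mu(B(x,r))\le Cr^\alpha$ for all $x\in X$, $r>0$. The function $p_t(x,y)$ is a symmetric, conservative transition density, continuous in $(x,y)$ for each $t$, satisfying Chapman–Kolmogorov at all points and the two-sided bounds (2.1) with $d_H=\alpha$, $d_W=\beta$, where $\beta>\alpha>0$ and $\beta>1$. Put $P_tg(x)=\int p_t(x,y)g(y)\,d\mu(y)$; $wBE(\kappa)$ is (2.2) for this $P_t$.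

The line satisfies (HK) with $\alpha=1$, $\beta=2$ and $p_t(x,y)=k_t(x-y)$. So does the half-line: there $p_t(x,y)=k_t(x-y)+k_t(x+y)$ lies between $k_t(x-y)$ and $2k_t(x-y)$. By Proposition 1.1, no argument that uses (HK) alone can improve on $\kappa_0$. The missing geometric ingredient is the following.

**Definition (RCA($K$), relatively connected annuli).** For all $x_0\in X$ and $r>0$, any $y,z\in S(x_0,r)$ lie in the same connected component of $\{p:\ r/K\le d(x_0,p)\le Kr\}$.

RCA($K$) implies RCA($K'$) for $K'\ge K$. The plane as a metric space satisfies it for every $K\ge1$. The line does not, for any $K$: the points $\pm r$ lie in different components of $\{r/K\le|p|\le Kr\}$ when $K>1$. The half-line also fails: for $x_0=s>0$ and $r=s$, the points $0$ and $2s$ are separated.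

**Theorem 2.1 (the conjecture).** The carpet satisfies RCA(26), and satisfies $wBE(\kappa)$ for some $\kappa>d_W-d_H$.

**Theorem 2.2 (classification).** In setting (HK), the following are equivalent: (i) $wBE(\kappa)$ holds for some $\kappa\in(d_W-d_H,d_W)$; (ii) RCA($K$) holds for some $K$.

**Theorem 2.3 (range for the carpet).** If the carpet satisfies $wBE(\kappa)$, then $\kappa\le d_W-d_H+\frac{\log 2}{\log 3}$. Hence $\kappa^*=\sup\{\kappa: wBE(\kappa)\}$ satisfies
$$d_W-d_H<\kappa^*\le d_W-d_H+\tfrac{\log2}{\log3}.$$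

The exact value of $\kappa^*$ is not determined here. Sections 3–8 prove Theorem 2.1 and (ii)⇒(i); Section 9 proves (i)⇒(ii); Section 10 proves Theorem 2.3.

**The carpet satisfies (HK).** The purpose is to pass to a good version of the kernel. The $\alpha$-regularity of $\mu$ is standard, and $X$ is closed in the plane, so closed balls are compact.

*Continuity and Chapman–Kolmogorov.* By $wBE(\kappa_0)$, $P_tg$ is continuous for bounded $g$. So $P_tg=P_{t/2}P_{t/2}g$, true a.e., holds at every point. Hence for every $x$, by Fubini, $p_t(x,y)=\int p_{t/2}(x,z)p_{t/2}(z,y)\,d\mu(z)$ for a.e. $y$. Take the right side as the new version of $p_t(x,y)$; this changes no value $P_tg(x)$. It is symmetric. As a function of $x$ it is $P_{t/2}$ applied to $p_{t/2}(\cdot,y)$, which is bounded by $c_3(t/2)^{-\alpha/\beta}$ for every $y$. So by $wBE(\kappa_0)$ it is Hölder in $x$ uniformly in $y$, and by symmetry it is jointly continuous. The bounds (2.1) held for a.e. $y$ and persist by continuity, since $\mu$ has full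 support. Finally, $P_{s+t}g=P_sP_tg$ at every point gives Chapman–Kolmogorov for every $x$ and a.e. $y$. Both sides are continuous in $y$ (dominated convergence, as $p_s(x,\cdot)$ is integrable and $p_t$ is bounded), so it holds everywhere.

*Conservativeness.* $P_t1\le1$ a.e., hence everywhere by continuity, so $P_{t+s}1=P_tP_s1\le P_t1$ and $P_t1$ decreases to some $q$ as $t\to\infty$. By $wBE(\kappa_0)$ with $g=1$ and $t\to\infty$, $q$ is constant. The lower bound in (2.1), integrated over $B(x,t^{1/\beta})$, gives $q>0$. Dominated convergence in $P_sP_t1=P_{s+t}1$ gives $P_sq=q$, so $P_s1=1$.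

## 3. Heat kernel estimates, exit times, and harmonic functions

From here to the end of Section 7 we are in setting (HK). $C,c$ denote positive constants that depend only on the data (and, once RCA($K$) is assumed, on $K$) and may change from line to line.

**Covering count.** Let $\Sigma\subset\bar B(x_0,R')$ and $0<s\le R'$. Then $\Sigma$ is covered by at most $C(R'/s)^\alpha$ open balls of radius $s$ centered in $\Sigma$. Indeed, take a maximal subset of $\Sigma$ with mutual distances $\ge s$. The balls of radius $s/2$ around its points are disjoint and lie in $B(x_0,2R')$. Compare volumes; by maximality the balls of radius $s$ cover.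

**Tail bound.** We first control how far heat travels:
$$\sup_z\int_{d(z,y)\ge\rho}p_u(z,y)\,d\mu(y)\le C\exp\big(-c(\rho^\beta/u)^{1/(\beta-1)}\big).\tag{3.1}$$
Put $s=\rho^\beta/u$. For $s<1$ the bound is trivial. For $s\ge1$, the region $2^k\rho\le d(z,y)<2^{k+1}\rho$ contributes at most $C b_k^{\alpha/\beta}\exp(-c_4b_k^{1/(\beta-1)})$ with $b_k=2^{k\beta}s\ge s$. Split the exponential into two equal factors. One is at most $\exp(-\frac{c_4}2s^{1/(\beta-1)})$. The other, times $b_k^{\alpha/\beta}$, is at most $Cb_k^{-1}\le C2^{-k\beta}$. Sum over $k\ge 0$.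

**The semigroup on $C_0$ and on $L^2$.** Let $f\in C_0(X)$. $P_tf$ is continuous by continuity of $p_t$ and dominated convergence (for $d(x,x_0)\le1$ use the upper bound in (2.1) with $d(x,y)\ge d(x_0,y)-1$). It vanishes at infinity, since $|P_tf(x)|\le\sup_{B(x,\rho)}|f|+\|f\|_\infty\cdot(\text{tail beyond }\rho)$: let $x\to\infty$, then $\rho\to\infty$. As $f$ is uniformly continuous, (3.1) gives $P_tf\to f$ uniformly as $t\to0$. So $P_t$ is a Feller semigroup. On $L^2(\mu)$, $(P_tf)^2\le P_t(f^2)$ together with symmetry and $P_t1=1$ gives a symmetric contraction. For $f\in C_c(X)$, $\|P_tf-f\|_2^2\le\|P_tf-f\|_\infty\cdot2\|f\|_1\to0$, so by density $P_t$ is strongly continuous. Write $P_t=e^{-t\mathcal A}$ on $L^2$, with $\mathcal A\ge0$ self-adjoint.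

**Lemma 3.1 (time derivative).** For $t>0$, $p_t(x,y)$ is smooth in $t$, and
$$|\partial_tp_t(x,y)|\le Ct^{-1-\alpha/\beta}\exp\big(-c(d(x,y)^\beta/t)^{1/(\beta-1)}\big),\qquad \int|\partial_tp_t(x,y)|\,d\mu(y)\le C/t.$$

*Proof.* Fix $x,y$ and let $q(t)=p_t(x,y)$. For $0<2s<t$, Chapman–Kolmogorov gives $q(t)=\langle p_s(x,\cdot),e^{-(t-2s)\mathcal A}p_s(y,\cdot)\rangle$, where $\|p_s(x,\cdot)\|_2^2=p_{2s}(x,x)<\infty$. By the spectral theorem $q$ is smooth on $(2s,\infty)$ for each $s>0$, hence on $(0,\infty)$. Since $\|\mathcal A^2e^{-r\mathcal A}\|\le\sup_{\lambda\ge0}\lambda^2e^{-r\lambda}\le Cr^{-2}$, taking $s=t/4$ gives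
$$|q''(t)|\le Ct^{-2}p_{t/2}(x,x)^{1/2}p_{t/2}(y,y)^{1/2}\le Ct^{-2-\alpha/\beta}.$$
Let $\xi=c_4(d(x,y)^\beta/2t)^{1/(\beta-1)}$. On $[t,2t]$ we have $0\le q\le c_3t^{-\alpha/\beta}e^{-\xi}$. Taylor's formula with step $h=te^{-\xi/2}\le t$ gives
$$|q'(t)|\le\frac2h\sup_{[t,2t]}q+\frac h2\sup_{[t,2t]}|q''|\le Ct^{-1-\alpha/\beta}e^{-\xi/2}.$$
For the integral, $B(x,t^{1/\beta})$ contributes at most $C/t$. The annulus $2^kt^{1/\beta}\le d(x,y)<2^{k+1}t^{1/\beta}$ contributes at most $Ct^{-1}2^{k\alpha}\exp(-c2^{k\beta/(\beta-1)})$, which is summable. $\square$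

**The process.** By the Feller property there is a conservative càdlàg strong Markov process $(X_t,P_x)$ with semigroup $P_t$. Its paths are a.s. continuous, for every starting point. To see this, let $\epsilon,T>0$. If a path jumps by more than $2\epsilon$ at a time $s\in(0,T]$, let $k$ be such that $(k-1)T/n<s\le kT/n$. As $n\to\infty$, $X_{(k-1)T/n}\to X_{s-}$ and $X_{kT/n}\to X_s$. So for all large $n$ one of the $n$ increments over $[(k-1)T/n,kT/n]$ exceeds $\epsilon$. By Fatou and (3.1), the probability of such a jump is at most $\liminf_n n\sup_xP_x(d(X_{T/n},x)>\epsilon)=0$.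

For $U$ open put $\tau_U=\inf\{t\ge 0:X_t\notin U\}$, and put $T_y=\inf\{t\ge0:X_t=y\}$. Since paths are continuous, $X_{\tau_{B(x,\rho)}}\in S(x,\rho)$ when the process starts in $B(x,\rho)$.

**Lemma 3.2.** (a) $P_x(\tau_{B(x,\rho)}\le s)\le C\exp(-c(\rho^\beta/s)^{1/(\beta-1)})$. (b) There is $c_*$ such that for $U\subset B(x_0,R)$ open and $T=c_*R^\beta$: $\sup_xP_x(\tau_U>nT)\le2^{-n}$ for all $n\ge 0$, and $\sup_xE_x\tau_U\le2T$. (c) There is $\varepsilon(A)\to0$ as $A\to\infty$ with $E_x e^{-\lambda\tau_{B(x,\rho)}}\le\varepsilon(A)$ for $\lambda=A\rho^{-\beta}$.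

*Proof.* (a) Let $\tau=\tau_{B(x,\rho)}$ and $\psi=\sup_{z,\,u\le s}P_z(d(X_u,z)\ge\rho/2)$. If $\tau\le s$, then $d(X_\tau,x)\ge\rho$, so $d(X_s,x)\ge\rho/2$ or $d(X_s,X_\tau)\ge\rho/2$. By the strong Markov property the probability is at most $2\psi$. Use (3.1). (b) $P_x(\tau_U>T)\le P_x(X_T\in U)\le c_3T^{-\alpha/\beta}CR^\alpha\le\frac12$ for $c_*$ large. Iterate by the Markov property, and $E_x\tau_U\le\sum_nT\,P_x(\tau_U>nT)$. (c) $E_xe^{-\lambda\tau}\le e^{-\sqrt A}+P_x(\tau\le A^{-1/2}\rho^\beta)$. Use (a). $\square$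

**Definition (harmonic).** For $U$ bounded open, a bounded Borel $h:X\to\mathbb R$ is harmonic in $U$ if $h(x)=E_xh(X_{\tau_U})$ for $x\in U$.

Then $h(x)=E_xh(X_T)$ for all stopping times $T\le\tau_U$ and $x\in U$. By the strong Markov property $h(x)=E_xh(X_{\tau_U})=E_x\big[E_{X_T}h(X_{\tau_U})\big]$, and the inner expectation is $h(X_T)$, by harmonicity if $X_T\in U$ and trivially if $X_T\notin U$. In particular $h$ is harmonic in every open $V\subset U$. On $\mathbb R$ these are exactly the bounded functions that on each component interval of $U$ agree with the affine function having the values of $h$ at its endpoints.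

## 4. Points are hit, and the escape probability has order $(r/R)^{\kappa_0}$

Because $\alpha<\beta$, the process hits single points. This section quantifies that.

Let $u_\lambda(x,y)=\int_0^\infty e^{-\lambda t}p_t(x,y)\,dt$. Since $p_t\le c_3t^{-\alpha/\beta}$ and $\alpha<\beta$, dominated convergence shows that $u_\lambda$ is jointly continuous. Moreover
$$u_\lambda(x,z)\le C_1\lambda^{-\kappa_0/\beta}\ \ \text{for all }x,z;\qquad u_\lambda(x,z)\ge C_0\lambda^{-\kappa_0/\beta}\ \text{ if }d(x,z)\le\lambda^{-1/\beta}.\tag{4.1}$$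
The lower bound holds because then $p_t(x,z)\ge ct^{-\alpha/\beta}$ for $t\ge1/\lambda$, and $\int_{1/\lambda}^\infty e^{-\lambda t}t^{-\alpha/\beta}dt=c\lambda^{\alpha/\beta-1}$.

Let $f_{y,\epsilon}=1_{\bar B(y,\epsilon)}/\mu(\bar B(y,\epsilon))$ and let $T_\epsilon$ be the hitting time of $\bar B(y,\epsilon)$. As $\epsilon\downarrow0$, $T_\epsilon$ increases to a limit $T'\le T_y$. If $T'<\infty$, path continuity gives $X_{T'}=y$. So $T_\epsilon\uparrow T_y$ in all cases.

**Lemma 4.1.** $E_xe^{-\lambda T_y}=u_\lambda(x,y)/u_\lambda(y,y)$.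

*Proof.* Let $U_\lambda f=\int u_\lambda(\cdot,z)f(z)\,d\mu(z)$. Since $f_{y,\epsilon}(X_t)=0$ for $t<T_\epsilon$, the strong Markov property gives $U_\lambda f_{y,\epsilon}(x)=E_x[e^{-\lambda T_\epsilon}U_\lambda f_{y,\epsilon}(X_{T_\epsilon})]$. Let $\epsilon\to0$. The left side tends to $u_\lambda(x,y)$. On $\{T_y<\infty\}$, $U_\lambda f_{y,\epsilon}(X_{T_\epsilon})\to u_\lambda(y,y)$ by joint continuity. On $\{T_y=\infty\}$, $e^{-\lambda T_\epsilon}\to0$. Everything is bounded. $\square$

**Lemma 4.2 (nearby points are hit).** There are $\delta\in(0,\frac12]$ and $c_6>0$ such that $d(x,z)\le\delta\rho$ implies $P_x(T_z<\tau_{B(z,\rho)})\ge c_6$.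

*Proof.* Put $c_6=C_0/(2C_1)$, $\lambda=A\rho^{-\beta}$, $\delta=\min(A^{-1/\beta},\frac12)$. By (4.1) and Lemma 4.1, $E_xe^{-\lambda T_z}\ge2c_6$. Let $\tau=\tau_{B(z,\rho)}$. Since $d(x,z)\le\rho/2$, $\tau\ge\tau_{B(x,\rho/2)}$, so Lemma 3.2(c) gives $E_xe^{-\lambda\tau}\le\varepsilon(2^{-\beta}A)\le c_6$ for $A$ large; fix such $A$. As $X_\tau\ne z$, the times $T_z$ and $\tau$ differ, and
$$P_x(T_z<\tau)\ge E_xe^{-\lambda T_z}-E_x[e^{-\lambda T_z};T_z>\tau]\ge2c_6-c_6.\qquad\square$$

For $U$ bounded open and $f\ge 0$ let $G_Uf(x)=E_x\int_0^{\tau_U}f(X_s)\,ds$.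

**Lemma 4.3 (size of the Green operator).** (a) If $U\subset B(x_0,R)$, then $\sup_xG_Uf_{y,\epsilon}(x)\le CR^{\kappa_0}$. (b) $G_{B(y,r)}f_{y,\epsilon}(y)\ge cr^{\kappa_0}$ for $\epsilon\le cr$.

*Proof.* (a) $P_tf_{y,\epsilon}\le c_3t^{-\alpha/\beta}$. Cut time into pieces of length $T=c_*R^\beta$. By the Markov property at $nT$ and Lemma 3.2(b), $G_Uf_{y,\epsilon}\le\sum_n2^{-n}\int_0^Tc_3t^{-\alpha/\beta}dt=CT^{\kappa_0/\beta}$. (b) Let $\tau=\tau_{B(y,r)}$ and $\lambda=Ar^{-\beta}$ with $A$ so large that $E_ye^{-\lambda\tau}\le C_0/(2C_1)$. If $\epsilon\le\lambda^{-1/\beta}$, then by (4.1)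
$$G_{B(y,r)}f_{y,\epsilon}(y)\ge U_\lambda f_{y,\epsilon}(y)-E_y[e^{-\lambda\tau}U_\lambda f_{y,\epsilon}(X_\tau)]\ge\tfrac{C_0}2\lambda^{-\kappa_0/\beta}=cr^{\kappa_0}.\qquad\square$$

**Lemma 4.4.** Let $U$ be bounded open and $y\in U$.

(a) For $f\ge0$ and $x,z\in U$: $G_Uf(x)\ge P_x(T_z<\tau_U)\,G_Uf(z)$.

(b) $\eta_y(\epsilon):=\inf_{z\in\bar B(y,\epsilon)}\min\{P_z(T_y<\tau_U),P_y(T_z<\tau_U)\}\to1$ as $\epsilon\to0$. Hence, for $\epsilon$ small, $z\in\bar B(y,\epsilon)$ and $f\ge0$: $\eta_y(\epsilon)G_Uf(y)\le G_Uf(z)\le\eta_y(\epsilon)^{-1}G_Uf(y)$.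

(c) $G_Uf_{y,\epsilon}(x)/G_Uf_{y,\epsilon}(y)\to P_x(T_y<\tau_U)$ for each $x\in U$, with ratios bounded by $2$ for all small $\epsilon$, uniformly in $x$.

(d) $\int f\,G_Ug\,d\mu=\int g\,G_Uf\,d\mu$ for $f,g\ge0$.

*Proof.* (a) Use the strong Markov property at $T_z$ on $\{T_z<\tau_U\}$.

(b) By Lemma 4.1 and continuity of $u_\lambda$, $E_ze^{-\lambda T_y}\to1$ and $E_ye^{-\lambda T_z}\to1$ as $z\to y$. Since $(1-e^{-\lambda s})P_z(T_y>s)\le1-E_ze^{-\lambda T_y}$, and similarly with $y,z$ exchanged, for each $s>0$ both $P_z(T_y>s)$ and $P_y(T_z>s)$ tend to $0$. If $B(y,2\rho)\subset U$ and $z\in B(y,\rho)$, then $\tau_U\ge\tau_{B(z,\rho)}$ under $P_z$, so by Lemma 3.2(a) $P_z(\tau_U\le s)\to0$ as $s\to0$ uniformly in such $z$. Now $P_z(T_y<\tau_U)\ge1-P_z(T_y>s)-P_z(\tau_U\le s)$, and likewise with $y,z$ exchanged. The last claim follows from (a), applied twice.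

(c) By Lemma 4.3, $0<G_Uf_{y,\epsilon}(y)<\infty$ for small $\epsilon$. For $\bar B(y,\epsilon)\subset U$, $G_Uf_{y,\epsilon}(x)=E_x[G_Uf_{y,\epsilon}(X_{T_\epsilon});T_\epsilon<\tau_U]$. By (b) this lies between $\eta_y(\epsilon)^{\pm1}G_Uf_{y,\epsilon}(y)P_x(T_\epsilon<\tau_U)$. The events $\{T_\epsilon<\tau_U\}$ decrease as $\epsilon\downarrow0$ and contain $\{T_y<\tau_U\}$. On their intersection $T_y=\lim T_\epsilon\le\tau_U<\infty$ a.s., and $T_y\ne\tau_U$ because $X_{\tau_U}\ne y$. So $P_x(T_\epsilon<\tau_U)\to P_x(T_y<\tau_U)$. The ratios are at most $\eta_y(\epsilon)^{-1}\le2$ for small $\epsilon$.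

(d) Let $F_j=\{d(\cdot,U^c)\ge1/j\}$, a closed set. A path with $\tau_U>t$ has compact trace in $U$ on $[0,t]$, so it stays in some $F_j$. Conversely, a path that is in $F_j$ at all times $kt2^{-n}$ is in $F_j$ throughout $[0,t]$. Thus $\{\tau_U>t\}=\bigcup_j\bigcap_n\{X_{kt2^{-n}}\in F_j,\ 0\le k\le2^n\}$. So for bounded $f\ge0$, $E_x[f(X_t);\tau_U>t]$ is the limit, decreasing in $n$ and then increasing in $j$, of $(1_{F_j}P_{t2^{-n}})^{2^n}(1_{F_j}f)(x)$. The map $f\mapsto(1_{F_j}P_{t2^{-n}})^{2^n}(1_{F_j}f)$ is symmetric since $p$ is. As $F_j$ is bounded, dominated and then monotone convergence preserve symmetry for bounded $f,g\ge0$. Integrate in $t$, and truncate $f,g$ with monotone convergence. $\square$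

**Lemma 4.5 (escape probability, on average).** Let $a_R(x)=P_x(\tau_{B(y,R)}<T_y)$. For $0<r<R$:
$$c(r/R)^{\kappa_0}\le E_y[a_R(X_{\tau_{B(y,r)}})]\le C(r/R)^{\kappa_0}.$$

*Proof.* Let $w_\epsilon=G_{B(y,R)}f_{y,\epsilon}$. The strong Markov property gives $w_\epsilon(y)=G_{B(y,r)}f_{y,\epsilon}(y)+E_y[w_\epsilon(X_{\tau_{B(y,r)}})]$. Divide by $w_\epsilon(y)$ and let $\epsilon\to0$. By Lemma 4.4(c) with bounded convergence, and since $P_x(T_y<\tau_{B(y,R)})=1-a_R(x)$,
$$E_y[a_R(X_{\tau_{B(y,r)}})]=\lim_{\epsilon\to0}G_{B(y,r)}f_{y,\epsilon}(y)/w_\epsilon(y).$$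
By Lemma 4.3, the numerator is of order $r^{\kappa_0}$ and the denominator of order $R^{\kappa_0}$. $\square$

On $\mathbb R$ this reads $a_R=r/R$ on $S(y,r)$, with $\kappa_0=1$.

## 5. The annular Harnack inequality, and why $|u-u(x_0)|\le2a$ is not enough

Assume RCA($K$) with $K\ge2$ (increase $K$ if necessary), and put $L=2K$. Connectedness now turns the averages of Lemma 4.5 into pointwise bounds.

**Lemma 5.1 (annular Harnack).** There is $H$ such that if $h$ is harmonic in $B(x_0,Lr)\setminus\{x_0\}$ and $h\ge0$ on $\bar B(x_0,Lr)$, then $\sup_{S(x_0,r)}h\le H\inf_{S(x_0,r)}h$ (if $S(x_0,r)\neq\emptyset$).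

*Proof.* Let $y,z\in S(x_0,r)$ and let $P$ be a connected set containing both, inside $\{r/K\le d(x_0,\cdot)\le Kr\}$. Put $\rho=r/(2K)$.

*One step.* For $p\in P$ we have $B(p,\rho)\subset B(x_0,Lr)\setminus\{x_0\}$, since $r/K-\rho>0$ and $Kr+\rho<2Kr$. If $d(x,p)\le\delta\rho$, Lemma 4.2 and harmonicity give $h(x)=E_xh(X_{T_p\wedge\tau_{B(p,\rho)}})\ge c_6h(p)$.

*Chain.* By the covering count, $P$ is covered by $N=N(K,\delta)$ open balls of radius $\delta\rho/2$ centered in $P$. Join two centers by an edge if the traces of their balls on $P$ intersect. Then their distance is less than $\delta\rho$. The resulting graph is connected: otherwise $P$ would split into two disjoint nonempty relatively open sets. Start at $y$, go to a center whose ball contains $y$, then along the graph to a center whose ball contains $z$, then to $z$. This is a chain $y=p_0,\dots,p_l=z$ in $P$ with $d(p_i,p_{i+1})\le\delta\rho$ and $l\le N+1$. Each step gives $h(p_i)\ge c_6h(p_{i+1})$, so $h(y)\ge c_6^{N+1}h(z)$. $\square$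

Fix $x_0$ and $R>0$, and write
$$a(x)=P_x(\tau_{B(x_0,R)}<T_{x_0}),\quad \rho_k=RL^{-k},\quad S_k=S(x_0,\rho_k),\quad \tau_k=\tau_{B(x_0,\rho_k)}.$$
Under $P_{x_0}$, $X_{\tau_k}\in S_k$; in particular $S_k\ne\emptyset$. The function $a$ is harmonic in $B(x_0,R)\setminus\{x_0\}$, with $0\le a\le1$ and $a(x_0)=0$.

**Lemma 5.2 (pointwise size of $a$).** For $k\ge1$, $cL^{-k\kappa_0}\le a\le CL^{-k\kappa_0}$ on $S_k$.

*Proof.* Apply Lemma 5.1 with $r=\rho_k$, $Lr=\rho_{k-1}\le R$: the values of $a$ on $S_k$ are comparable up to the factor $H$. By Lemma 4.5 their average under $E_{x_0}$ is of order $L^{-k\kappa_0}$. $\square$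

**A first attempt.** Let $u$ be harmonic in $B(x_0,R)$ and $\hat u=u-u(x_0)$. Stop at $\tau_0\wedge T_{x_0}$. Since $\hat u(x_0)=0$, we get $\hat u(x)=E_x[\hat u(X_{\tau_0});\tau_0<T_{x_0}]$, so
$$|\hat u(x)|\le2\|u\|_\infty\,a(x).$$
With Lemma 5.2 (and $a\le\sup_{S_k}a$ on $\bar B(x_0,\rho_k)$, by stopping at $\tau_k\wedge T_{x_0}$) this gives decay with exponent exactly $\kappa_0$. It stops there, because $a$ really is that large, and $a$ itself is harmonic off $x_0$ and vanishes at $x_0$. So an argument that uses only harmonicity away from $x_0$ and $\hat u(x_0)=0$ cannot give more. What distinguishes $u$ from $a$ is harmonicity at $x_0$: $E_{x_0}\hat u(X_{\tau_k})=0$, while $E_{x_0}a(X_{\tau_k})>0=a(x_0)$. And harmonicity at $x_0$ alone is not enough either: on the line, $u(x)=x-x_0$ in $(x_0-R,x_0+R)$ (continued by $\pm R$) is harmonic there. We need harmonicity at $x_0$ and connected annuli together.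

## 6. The oscillation of $(u-u(x_0))/a$ contracts

**Proposition 6.1.** Assume RCA($K$), $K\ge 2$. There are $\kappa\in(\kappa_0,\beta)$ and $C$ such that for every $x_0$, $R$ and every $u$ harmonic in $B(x_0,R)$:
$$|u(x)-u(x_0)|\le C\big(d(x,x_0)/R\big)^\kappa\|u\|_\infty\qquad(d(x,x_0)\le R),\tag{6.1}$$
where $\|u\|_\infty=\sup_X|u|$.

*Proof.* We may take $\|u\|_\infty=1$. Keep the notation of Section 5 and let, for $k\ge1$,
$$m_k=\inf_{S_k}\hat u/a,\qquad M_k=\sup_{S_k}\hat u/a .$$
By Lemma 5.2 with $k=1$ and $|\hat u|\le2$, $M_1-m_1\le C$.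

**Step 1: from the sphere to the ball.** This step transfers bounds on $S_k$ inward. For $x\in B(x_0,\rho_k)$, both $\hat u(x)$ and $a(x)$ are the $E_x$-expectations of their values at $X_{\tau_k\wedge T_{x_0}}\in S_k\cup\{x_0\}$, and $\hat u(x_0)=a(x_0)=0$. Hence
$$m_ka\le\hat u\le M_ka,\qquad a\le\sup_{S_k}a\qquad\text{on }\bar B(x_0,\rho_k).\tag{6.2}$$

**Step 2: contraction.** This is where connectedness enters, through Lemma 5.1. By (6.2), $v=\hat u-m_ka$ and $w=M_ka-\hat u$ are nonnegative on $\bar B(x_0,\rho_k)$. They are harmonic in $B(x_0,\rho_k)\setminus\{x_0\}$, and $v+w=(M_k-m_k)a$. Fix $z\in S_{k+1}$. One of $v(z),w(z)$ is at least $\frac12(M_k-m_k)a(z)$. Suppose it is $v(z)$. Lemma 5.1 with $r=\rho_{k+1}$, $Lr=\rho_k$, applied to $v$ and then to $a$, gives for $x\in S_{k+1}$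
$$v(x)\ge H^{-1}v(z)\ge\tfrac1{2H}(M_k-m_k)a(z)\ge\tfrac1{2H^2}(M_k-m_k)a(x).$$
Divide by $a(x)>0$: $m_{k+1}\ge m_k+\frac1{2H^2}(M_k-m_k)$. By (6.2), $M_{k+1}\le M_k$. If instead $w(z)$ is the large one, the same computation gives $M_{k+1}\le M_k-\frac1{2H^2}(M_k-m_k)$, and $m_{k+1}\ge m_k$. In both cases
$$M_{k+1}-m_{k+1}\le\theta(M_k-m_k),\quad\theta=1-\tfrac1{2H^2}<1,\qquad\text{so}\quad M_k-m_k\le C\theta^k .$$

**Step 3: the limit is zero.** Here harmonicity at $x_0$ enters. It gives $0=\hat u(x_0)=E_{x_0}\hat u(X_{\tau_k})$. Since $m_ka\le\hat u\le M_ka$ and $a>0$ on $S_k$, this forces $m_k\le0\le M_k$.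

**Step 4: conclusion.** By Step 3, $|m_k|$ and $|M_k|$ are at most $M_k-m_k$. So on $\bar B(x_0,\rho_k)$, $k\ge1$, (6.2) and Lemma 5.2 give $|\hat u|\le(M_k-m_k)a\le C\theta^kL^{-k\kappa_0}$. Choose $\varepsilon\in(0,\alpha)$ with $L^{-\varepsilon}\ge\theta$ and put $\kappa=\kappa_0+\varepsilon<\beta$. Then $|\hat u|\le CL^{-k\kappa}$ on $\bar B(x_0,\rho_k)$. If $\rho_{k+1}<d(x,x_0)\le\rho_k$ with $k\ge1$, then $L^{-k}\le L\,d(x,x_0)/R$, and (6.1) follows. If $d(x,x_0)>\rho_1$, (6.1) is trivial with $C=2L^\kappa$. $\square$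

## 7. From harmonic functions to $P_tg$: proof of (ii)⇒(i) in Theorem 2.2

Assume RCA($K$) with $K\ge 2$ and let $\kappa$ be as in Proposition 6.1. Let $\|g\|_\infty=1$, $t>0$, $R=t^{1/\beta}$ and $v=P_tg$. The function $v$ is not harmonic, but on a ball of radius $\rho$ it is within $C\rho^\beta/t$ of a harmonic function.

**Step 1: $v$ is nearly harmonic on small balls.** By Lemma 3.1, on compact time intervals $|\partial_rp_r(x,y)|$ is dominated by an integrable function of $y$. So $r\mapsto P_rg(x)$ is differentiable with derivative $\int\partial_rp_r(x,y)g(y)\,d\mu(y)$, of modulus at most $C/r$. This derivative is continuous in $r$ by dominated convergence. Let $\varphi=\partial_rP_rg|_{r=t}$. It is Borel, as a pointwise limit of continuous difference quotients, and $\|\varphi\|_\infty\le C/t$. The difference quotients of $r\mapsto P_rg(z)$ at $r=t$ are bounded uniformly in $z$, so dominated convergence in $P_u(P_rg)=P_{r+u}g$ gives $\partial_rP_rg|_{r=t+u}=P_u\varphi$. Hence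
$$P_sv-v=\int_0^sP_u\varphi\,du .$$
By the Markov property, $v(X_s)-\int_0^s\varphi(X_u)\,du$ is a martingale under each $P_x$: the conditional expectation of its increment over $[s,s']$ is $P_{s'-s}v(X_s)-v(X_s)-\int_0^{s'-s}P_u\varphi(X_s)\,du=0$. It has continuous paths since $v$ is continuous (dominated convergence). Apply optional stopping at $\tau_U\wedge n$ with $U=B(x_0,\rho)$. Let $n\to\infty$, using $|v|\le1$ and $E_x\tau_U\le2c_*\rho^\beta$ from Lemma 3.2(b). For all $x$,
$$\big|v(x)-E_xv(X_{\tau_U})\big|\le\|\varphi\|_\infty E_x\tau_U\le C\rho^\beta/t.\tag{7.1}$$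

**Step 2: telescoping over scales.** Fix $x_0$ and $y$ with $d=d(x_0,y)$. If $d\ge R$, then $|v(y)-v(x_0)|\le2\le2(d/R)^\kappa$; if $d=0$ there is nothing to prove. Let $0<d<R$. Put $r_j=2^{-j}R$ and $h_j(x)=E_xv(X_{\tau_{B(x_0,r_j)}})$. Then $h_j$ is harmonic in $B(x_0,r_j)$ and $|h_0|\le1$, and (7.1) gives $|v-h_j|\le Cr_j^\beta/t$ on $X$. Therefore $h_{j+1}-h_j$ is harmonic in $B(x_0,r_{j+1})$ and bounded by $Cr_j^\beta/t$ on $X$. Let $n\ge0$ be such that $r_{n+1}\le d<r_n$, and write
$$v=(v-h_n)+h_0+\sum_{j<n}(h_{j+1}-h_j).$$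
For $j<n$ we have $d<r_n\le r_{j+1}$, so Proposition 6.1 applies to each harmonic term:
$$|v(y)-v(x_0)|\le\frac{Cr_n^\beta}t+C\Big(\frac dR\Big)^\kappa+\sum_{j<n}C\Big(\frac d{r_{j+1}}\Big)^\kappa\frac{r_j^\beta}t .$$
Recall $t=R^\beta$. The first term is at most $C(2d/R)^\beta\le C(d/R)^\kappa$, since $\kappa<\beta$ and $d\le R$. The sum is at most $Cd^\kappa t^{-1}\sum_jr_j^{\beta-\kappa}\le Cd^\kappa R^{\beta-\kappa}/t=C(d/R)^\kappa$, again since $\kappa<\beta$. As $(d/R)^\kappa=d^\kappa/t^{\kappa/\beta}$, this is $wBE(\kappa)$ with $\kappa\in(\kappa_0,\beta)$. $\square$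

## 8. Rings around points of the carpet: proof of Theorem 2.1

It remains to prove RCA(26) for the carpet.

**Cells.** For $m\in\mathbb Z$ and integers $i,j\ge0$, the level-$m$ square $3^m([i,i+1]\times[j,j+1])$ is an $m$-cell if the ternary digits satisfy $(i_k,j_k)\ne(1,1)$ for all $k\ge0$. For example, at $m=0$ the square with $(i,j)=(1,3)$ is a cell (its digit pairs are $(1,0)$ and $(0,1)$), while $(1,4)$ and $(4,4)$ are not. Let $X_m$ be the union of the $m$-cells. Each $(m-1)$-cell lies in an $m$-cell (drop the last digits), so $X_{m-1}\subset X_m$. We have $X=\bigcap_mX_m$: for a point in $[0,3^n)^2$, all level-$m$ squares with $m\le n$ that contain it lie in $[0,3^n]^2$, and being in one that is a cell for every $m\le n$ is membership in $3^nF$. Also $3X=X$.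

In an $m$-cell $Q$, the eight non-central subsquares of the $3\times3$ subdivision are $(m-1)$-cells. Iterating along $\partial Q$, every point of $\partial Q$ lies in an $(m-l)$-cell for all $l$, so $\partial Q\subset X$. Hence $X\cap Q$ is a copy of $F$ scaled by $3^m$, and all edges of the $3\times3$ subdivision of $Q$ are in $X$, since each is an edge of one of the eight non-central subsquares.

**(F1)** *If $Q$ is an $m$-cell, each $y\in X\cap Q$ can be joined by a path in $X\cap Q$ to each corner of $Q$.* By self-similarity of $F$ there are cells $Q=Q_0\supset Q_1\supset\cdots\ni y$, $Q_l$ an $(m-l)$-cell. Any corner of $Q_l$ is joined to a corner of $Q_{l+1}$ by a path along the subdivision edges of $Q_l$. Concatenate; since $\operatorname{diam}Q_l\to0$, the concatenation converges to $y$.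

**(F2)** *Any $x\ne y$ in $X$ are joined by a path in $X\cap(D\cup D')$, where $D\ni x$, $D'\ni y$ are cells with $\operatorname{diam}(D\cup D')<26\,d(x,y)$.* Let $m'$ be minimal with $3^{m'}\ge|x-y|_\infty$ and $M=m'+1$. Then $3^M<9\,d(x,y)$ and $|x-y|_\infty\le3^M/3$. Let $D\ni x$, $D'\ni y$ be $M$-cells. If their indices differed by $2$ or more in a coordinate, the points would differ there by at least $3^M$. So the indices differ by at most $1$ in each coordinate, and the cells share a corner. Apply (F1) in $D$ and $D'$. Finally $\operatorname{diam}(D\cup D')\le2\sqrt2\cdot3^M<18\sqrt2\,d(x,y)<26\,d(x,y)$.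

So far we can join points, but perhaps only through $x_0$. We need to go around $x_0$, and the obstacles are the holes.

**Holes at scale $m=0$.** Consider the open squares $3^k(3a+1,3a+2)\times3^k(3b+1,3b+2)$ with integers $k,a,b\ge0$. As triadic squares, two of them are disjoint or nested. A unit square is not a $0$-cell iff it lies in the closure of one of them: that is the statement that some digit pair is $(1,1)$. Integers have finitely many nonzero digits, so each of these squares lies in only finitely many others. Call the maximal ones holes. For instance $(4,5)^2$ lies in $(3,6)^2$, which is a hole, and $(1,2)\times(4,5)$ is a hole. Let $O=\mathbb R^2\setminus[0,\infty)^2$. Distances below are in the sup norm.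

(a) *Distinct holes $H,H'$ of sides $3^k\le3^l$ have distance $\ge3^k\ge 1$.* If $k=l$, the gap in some coordinate is $\ge2\cdot3^k$. If $k<l$, $H$ is the central subsquare of a $3^{k+1}$-grid square $D$. Up to boundaries, $H'$ is a union of $3^{k+1}$-grid squares, and by maximality of $H$ it does not contain the interior of $D$. So $H'\cap\operatorname{int}D=\emptyset$ and the distance is $\ge\operatorname{dist}(H,\partial D)=3^k$.

(b) *$\operatorname{dist}(H,O)\ge$ side of $H$*, since both coordinates of points of $H$ exceed $3^k$.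

(c) *$\partial H\subset X$ for each hole.* The unit square adjacent from outside to a unit edge of $\partial H$ is in the quadrant by (b). It is a $0$-cell, for otherwise it would lie in the closure of another hole at distance $0$ from $H$, against (a). The boundary of a $0$-cell is in $X$.

(d) *If $p\in[0,\infty)^2$ lies on a line of the unit grid, then $p\in X$ iff $p$ is in no hole.* Suppose some unit square of the quadrant containing $p$ is a $0$-cell. Then $p$ is on its boundary, so $p\in X$. Moreover $p$ is in no hole $H$, since otherwise all unit squares containing $p$ would lie in $\bar H$. Now suppose there is no such $0$-cell. Then $p\notin X_0\supset X$. Also $p$ is not on the axes, because squares with $i=0$ or $j=0$ are $0$-cells. All unit squares containing $p$ lie in closures of holes, by (a) of one hole $H$, and they cover a neighborhood of $p$. So $p\in\operatorname{int}\bar H=H$.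

(e) *The axes $\partial O$ are in $X$, and $X\cap H=\emptyset$ for every hole $H$.* The first holds since the squares along the axes are $0$-cells. For the second, a $0$-cell meeting the open set $H$ would lie in $\bar H$.

**Lemma 8.1 (ring lemma, scale $m=0$).** Let $x_0\in X$ lie in the $0$-cell $c+[0,1]^2$. Let $\Gamma=A\times B=[c_1-4,c_1+4]\times[c_2-4,c_2+4]$ and $\gamma=\partial\Gamma$. There is a connected set $E\subset X$ with $\gamma\cap X\subset E\subset\{p:1\le|p-x_0|_\infty\le5\}$.

*Proof.* All points of $\gamma$ have sup-distance between $3$ and $5$ from $x_0$, and $\Gamma\subset\{|p-x_0|_\infty\le5\}$. Note that $\gamma$ runs along lines of the unit grid. We go around $\gamma$ and, where it crosses an obstacle, detour along the boundary of the obstacle inside $\Gamma$.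

**Step 1: each obstacle cuts one arc out of $\gamma$, and the detour exists.** Let $H=I\times J$ be a hole meeting $\gamma$, $I=(i_1,i_2)$, $J=(j_1,j_2)$, $|I|=|J|$. We have
$$\gamma\cap H=(\partial A\cap I)\times(J\cap B)\ \cup\ (I\cap A)\times(\partial B\cap J).$$
Let $(s,s')$ be the numbers of endpoints of $A$ in $I$ and of $B$ in $J$. Three pairs are excluded:

- $(0,0)$ gives $\gamma\cap H=\emptyset$.
- $(2,2)$ gives $x_0\in\Gamma\subset H$, impossible by (e).
- $(2,0)$: here $|J|=|I|>8$ and $J$ contains no endpoint of $B$. As $B$ has length $8$, $J\not\subset B$, so $J\cap B=\emptyset$ and $\gamma\cap H=\emptyset$. Likewise $(0,2)$.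

Up to symmetry there remain:

- $(1,0)$: $J\cap B\ne\emptyset$ and $J$ contains no endpoint of $B$, so $J\subset\operatorname{int}B$. $I$ contains, say, only the right endpoint $e$ of $A$, so $[i_1,e]\subset A$. Then $\gamma\cap H=\{e\}\times J$, and $\partial H\cap\Gamma$ contains the path $[i_1,e]\times\{j_1\}\cup\{i_1\}\times\bar J\cup[i_1,e]\times\{j_2\}$.
- $(1,1)$: say $I,J$ contain only the upper endpoints $e,e'$. Then $\gamma\cap H$ is the L-shaped arc from $(i_1,e')$ through the corner $(e,e')$ to $(e,j_1)$, without its two ends. $\partial H\cap\Gamma$ contains $\{i_1\}\times[j_1,e']\cup[i_1,e]\times\{j_1\}$.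
- $(2,1)$: $A\subset I$ and, say, $J$ contains only the upper endpoint $e'$ of $B$. Then $\gamma\cap H=A\times\{e'\}\cup\partial A\times(j_1,e']$ is a U-shaped arc, and $\partial H\cap\Gamma$ contains $A\times\{j_1\}$.

In every case $\gamma\cap H$ is one open subarc of $\gamma$, and its endpoints are joined by a path $\beta_H\subset\partial H\cap\Gamma\subset X$ (by (c)). The same holds for $O$ if $\gamma\cap O\ne\emptyset$. If only $c_1-4<0$, take $\beta_O=\{0\}\times B$, and similarly if only $c_2-4<0$. If both are negative, take $\beta_O=\{0\}\times[0,c_2+4]\cup[0,c_1+4]\times\{0\}$. By (e), $\beta_O\subset X$.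

By (a) and (b) the subarcs have pairwise disjoint closures. They are finitely many: each hole meeting $\gamma$ has in its closure one of the finitely many unit squares touching $\gamma$, and distinct holes have distinct ones. By (d), and since $X\cap O=\emptyset$, $\gamma\cap X$ is $\gamma$ minus these subarcs.

**Step 2: at most one obstacle is bad.** Detours must not come close to $x_0$. Call a hole $H$ (or $O$) meeting $\gamma$ bad if its distance to $x_0$ is $<1$. A bad hole contains points at distance $<1$ and $\ge3$ from $x_0$, so its side is $>2$, hence $\ge3$. Two bad holes would have distance $<2$, contradicting (a). A bad hole together with a bad $O$ would have distance $<2$, contradicting (b). So there is at most one bad obstacle.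

**Step 3: construction of $E$.** Remove from $\gamma$ the open subarc of the bad obstacle, if any. A circle minus at most one open arc is connected, so what remains, $\gamma'$, is a closed arc or the whole circle. It is the union of the closed set $\gamma\cap X$ and finitely many closed good subarcs, pairwise disjoint and meeting $\gamma\cap X$ only in their endpoints. Define a map $\gamma'\to X$ as the identity on $\gamma\cap X$, and on each closed good subarc as a parametrization of $\beta_H$ (resp. $\beta_O$) fixing the two endpoints. The definitions agree on overlaps of finitely many closed sets, so the map is continuous. Its image $E$ is connected, and $\gamma\cap X\subset E\subset X\cap\Gamma$. Points of $\gamma\cap X$ have distance $\ge3$ from $x_0$. Points of $\beta_H$ or $\beta_O$ for good obstacles lie in the closure of the obstacle, so they have distance $\ge1$ from $x_0$. $\square$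

**Proof of RCA(26).** Let $x_0\in X$ and $y,z\in S(x_0,r)$. Choose $m$ with $8\cdot3^m\le r<24\cdot3^m$, and scale Lemma 8.1 by $3^m$, which is legitimate as $3^mX=X$; keep the names $\Gamma,\gamma,E$ for the scaled sets. Since $|y-x_0|_\infty\ge r/\sqrt2>5\cdot3^m$, $y\notin\Gamma$, whereas $x_0\in\operatorname{int}\Gamma$. Take the path from $y$ to $x_0$ given by (F2), and stop it when it first hits $\gamma$, necessarily at a point of $\gamma\cap X\subset E$. The stopped path stays outside $\operatorname{int}\Gamma$, hence in $\{|p-x_0|_\infty\ge3\cdot3^m\}$. It also stays in $\bar B(x_0,26r)$, since it lies in $D\cup D'\ni x_0$, of diameter $<26r$. Do the same for $z$. The union of the two stopped paths with $E$ is connected and contains $y,z$. On $E$, $d(x_0,\cdot)\ge3^m>r/24$ and $d(x_0,\cdot)\le5\sqrt2\cdot3^m<r$. So the union lies in $\{r/24\le d(x_0,\cdot)\le26r\}$, and RCA(26) holds.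

By Section 7, the carpet satisfies $wBE(\kappa)$ for some $\kappa>d_W-d_H$. This proves Theorem 2.1. $\blacksquare$

## 9. Disconnected annuli prevent the improvement: proof of (i)⇒(ii) in Theorem 2.2

We are in setting (HK). First, $wBE$ passes to harmonic functions with an arbitrarily small loss.

**Lemma 9.1.** Assume $wBE(\kappa)$ and let $0<\kappa'<\kappa$. If $u$ is harmonic in $B(x_0,R)$, then $|u(x)-u(x_0)|\le C_{\kappa'}(d(x,x_0)/R)^{\kappa'}\|u\|_\infty$ for $d(x,x_0)\le R/2$.

*Proof.* Let $\|u\|_\infty=1$, $d=d(x,x_0)>0$, $s=(d/R)^\eta$ and $t=sR^\beta$, with $\eta>0$ so small that $\kappa(1-\eta/\beta)\ge\kappa'$. With $\tau=\tau_{B(x_0,R)}$, $u(x)=E_xu(X_{t\wedge\tau})$, so by Lemma 3.2(a)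
$$|u(x)-P_tu(x)|\le2P_x(\tau\le t)\le2P_x(\tau_{B(x,R/2)}\le t)\le C\exp(-cs^{-1/(\beta-1)})\le C_\eta(d/R)^\kappa,$$
and likewise at $x_0$. By $wBE(\kappa)$, $|P_tu(x)-P_tu(x_0)|\le C(d/R)^\kappa s^{-\kappa/\beta}=C(d/R)^{\kappa(1-\eta/\beta)}$. $\square$

*Proof of (i)⇒(ii).* Assume $wBE(\kappa)$ with $\kappa>\kappa_0$, and fix $\kappa'\in(\kappa_0,\kappa)$. Let $K>4/\delta$ ($\delta\le\frac12$ from Lemma 4.2), and suppose RCA($K$) fails for some $x_0$, $r$ and $y,z\in S(x_0,r)$. We bound $K$. The plan is to imitate $u(x)=x$ on the line: a function that tends to be large on the side of $y$ and small on the side of $z$.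

**Step 1: the function.** Components and quasi-components of the compact set $\mathbf A=\{r/K\le d(x_0,\cdot)\le Kr\}$ coincide. So $\mathbf A=A_1\sqcup A_2$ with $A_1,A_2$ closed, $y\in A_1$, $z\in A_2$. Put $R=r/\delta$, so $2r\le R<Kr$, and
$$\sigma=T_y\wedge T_z\wedge\tau_{B(x_0,R)},\qquad u(x)=P_x(X_\sigma\in A_1).$$
For $x\in B(x_0,R)$, $X_\sigma\in\{y,z\}\cup S(x_0,R)\subset\mathbf A$. The function $u$ is harmonic in $B(x_0,R)\setminus\{y,z\}\supset B(x_0,r)$. Exchanging the roles of $(y,A_1)$ and $(z,A_2)$ replaces $u$ by $1-u$ on $B(x_0,R)$, so we may assume $u(x_0)\le\frac12$. Let $\omega=\sup_{d(x_0,x)\le2r/K}|u(x)-u(x_0)|$. Since $2r/K\le r/2$, Lemma 9.1 in $B(x_0,r)$ gives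
$$\omega\le CK^{-\kappa'}.\tag{9.1}$$

**Step 2: $\omega$ bounds a hitting probability.** Let
$$U=A_1\cap\{r/K<d(x_0,\cdot)<R\}=\{r/K<d(x_0,\cdot)<R\}\setminus A_2,$$
an open set containing $y$ and not $z$. A path started in $A_1$ stays in $A_1$ as long as it stays in $\mathbf A$. So from a point of $U$, $X_{\tau_U}\in A_1\cap(S(x_0,r/K)\cup S(x_0,R))$. Let $p\in A_1\cap S(x_0,2r/K)$; then $p\in U$. From $p$ we have $\tau_U\wedge T_y\le\sigma$, because $z\notin U\subset B(x_0,R)$. Apply harmonicity at $\tau_U\wedge T_y$. The values of $u-u(x_0)$ are $\ge\frac12$ at $y$ and on $A_1\cap S(x_0,R)$, where $u=1$, and $\ge-\omega$ on $S(x_0,r/K)$. Hence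
$$\omega\ge u(p)-u(x_0)\ge\tfrac12P_p(T_y<\tau_U)-\omega,\qquad\text{so}\quad4\omega\ge P_p(T_y<\tau_U).\tag{9.2}$$

**Step 3: choice of $p$.** We want a $p$ that is easy to hit from $y$. As $d(y,x_0)=\delta R$, Lemma 4.2 gives $P_y(T_{x_0}<\tau_{B(x_0,R)})\ge c_6$. On this event the path hits $\bar B(x_0,2r/K)$. Let $\vartheta$ be the first such time. Up to $\vartheta$ the path stays in $\mathbf A$, hence in $A_1\cap\{2r/K\le d(x_0,\cdot)<R\}\subset U$. So $\vartheta<\tau_U$ and $X_\vartheta\in\Sigma:=A_1\cap S(x_0,2r/K)$. Cover $\Sigma$ by $N$ balls of radius $\delta r/(2K)$ centered in $\Sigma$. By the covering count, $N$ depends only on the data. For some center $p$,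
$$P_y\big(\vartheta<\tau_U,\ d(X_\vartheta,p)\le\delta r/(2K)\big)\ge c_6/N.$$
From $X_\vartheta$, with probability $\ge c_6$ the point $p$ is hit before leaving $B(p,r/(2K))$ (Lemma 4.2). This ball lies in $\{r/K<d(x_0,\cdot)<R\}$, and the path, which is in $A_1$ at time $\vartheta$, stays in $A_1$ meanwhile, hence in $U$. So $P_y(T_p<\tau_U)\ge c_6^2/N$.

**Step 4: reversibility.** We turn this into a lower bound for hitting $y$ from $p$. By Lemma 4.4(d), $\int f_{y,\epsilon}G_Uf_{p,\epsilon}\,d\mu=\int f_{p,\epsilon}G_Uf_{y,\epsilon}\,d\mu$. By Lemma 4.4(b) the left side is $\ge\eta_y(\epsilon)G_Uf_{p,\epsilon}(y)$ and the right side is $\le\eta_p(\epsilon)^{-1}G_Uf_{y,\epsilon}(p)$. Hence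
$$\frac{G_Uf_{y,\epsilon}(p)}{G_Uf_{y,\epsilon}(y)}\ \ge\ \eta_y(\epsilon)\eta_p(\epsilon)\,\frac{G_Uf_{p,\epsilon}(y)}{G_Uf_{p,\epsilon}(p)}\cdot\frac{G_Uf_{p,\epsilon}(p)}{G_Uf_{y,\epsilon}(y)}.$$
Started at $p\in A_1$, the process does not leave $U$ before leaving $B(p,r/(2K))$, so Lemma 4.3(b) gives $G_Uf_{p,\epsilon}(p)\ge c(r/K)^{\kappa_0}$ for small $\epsilon$. Lemma 4.3(a) gives $G_Uf_{y,\epsilon}(y)\le CR^{\kappa_0}=C\delta^{-\kappa_0}r^{\kappa_0}$. Let $\epsilon\to0$ and use Lemma 4.4(c) on both sides: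
$$P_p(T_y<\tau_U)\ge cK^{-\kappa_0}P_y(T_p<\tau_U)\ge c'K^{-\kappa_0}.$$

**Step 5: conclusion.** With (9.2) and (9.1), $c'K^{-\kappa_0}\le4\omega\le CK^{-\kappa'}$. As $\kappa'>\kappa_0$, this forces $K\le K_1$ with $K_1$ depending only on the data (including $\kappa,\kappa'$ and the constant in $wBE(\kappa)$). So RCA($K$) holds for every $K>\max(K_1,4/\delta)$. Together with Section 7 this proves Theorem 2.2. $\blacksquare$

## 10. A cut with $2^n$ cells of side $3^{-n}$: proof of Theorem 2.3

Now $X$ is the carpet again. Let $(\mathcal E,\mathcal F)$ be its Dirichlet form and $\Gamma(\cdot,\cdot)$ its energy measures, normalized so that $\mathcal E(f,g)=\Gamma(f,g)(X)$ (strong locality). We write $\mathcal E(f)=\mathcal E(f,f)$. The following standard facts are taken from Fukushima–Oshima–Takeda, *Dirichlet Forms and Symmetric Markov Processes*; bounded functions in $\mathcal F$ form an algebra, and $\tilde f$ is a quasi-continuous version of $f$.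

- For $V$ bounded open, the part form on $V$ is the restriction of $\mathcal E$ to $\mathcal F_V=\{f\in\mathcal F:\ \tilde f=0\text{ q.e. off }V\}$, and it corresponds to the process killed at $\tau_V$.
- $\Gamma(f,f)$ vanishes on open sets where $f$ is constant, and $\Gamma(f,f)=\Gamma(g,g)$ on open sets where $f=g$.
- The Leibniz and Cauchy–Schwarz rules hold for $\Gamma$ and bounded functions in $\mathcal F$.
- $\mathcal E(f\vee g)+\mathcal E(f\wedge g)\le\mathcal E(f)+\mathcal E(g)$.

The idea: send a unit flow out of the corner through a curve that meets the carpet in few small cells. If the potential were too smooth near the curve, it could not carry the flow.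

**Lemma 10.1.** Let $U$ be bounded open and $g\ge0$ bounded Borel. Then $G_Ug$ is bounded and continuous on $X$, vanishes off $U$, lies in $\mathcal F_U$, and $\mathcal E(G_Ug,\phi)=\int_Ug\phi\,d\mu$ for $\phi\in\mathcal F_U$.

*Proof.* *Continuity.* Boundedness is Lemma 3.2(b). Continuity at $y\in U$ is Lemma 4.4(b). At $y\notin U$ we have $G_Ug(y)=0$ and $\tau_U\le T_y$, so for $s>0$, $G_Ug(z)\le\|g\|_\infty E_z\tau_U\le\|g\|_\infty\big(s+P_z(T_y>s)\sup_xE_x\tau_U\big)$. By Lemma 4.1, $E_ze^{-\lambda T_y}\to1$, so $P_z(T_y>s)\to0$ as $z\to y$. Let $z\to y$, then $s\to0$.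

*Energy.* Let $P^U_tf(x)=E_x[f(X_t);\tau_U>t]$, a symmetric semigroup on $L^2(U)$ with generator $-\mathcal A_U$. By Lemma 3.2(b), for some $T$ we have $P^U_{nT}1\le2^{-n}$. Since $(P^U_{nT}f)^2\le P^U_{nT}1\cdot P^U_{nT}(f^2)$, symmetry gives $\|P^U_{nT}f\|_2^2\le2^{-n}\int f^2P^U_{nT}1\,d\mu\le4^{-n}\|f\|_2^2$. So the spectrum of $\mathcal A_U$ is bounded below by $(\log2)/T>0$, and $G_U=\int_0^\infty P^U_t\,dt=\mathcal A_U^{-1}$ on $L^2(U)$. Hence $G_Ug$ is in the domain of $\mathcal A_U$, and $\mathcal E(G_Ug,\phi)=\langle\mathcal A_UG_Ug,\phi\rangle=\int_Ug\phi\,d\mu$. $\square$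

**Lemma 10.2 (cutoffs).** For $w\in X$, $r>0$ there is a continuous $\chi\in\mathcal F$ with $0\le\chi\le1$, $\chi=1$ on $B(w,r)$, $\chi=0$ off $B(w,2r)$, $\mathcal E(\chi)\le Cr^{-\kappa_0}$.

*Proof.* Let $V=B(w,2r)$ and $f=r^{-\beta}G_V1$, that is, $f(y)=r^{-\beta}E_y\tau_V$. By Lemma 3.2(b), $f\le C$. By Lemma 10.1, $\mathcal E(f)=r^{-\beta}\int_Vf\,d\mu\le Cr^{\alpha-\beta}=Cr^{-\kappa_0}$. For $y\in B(w,r)$, $\tau_V\ge\tau_{B(y,r)}$, and by Lemma 3.2(a) this exceeds $c r^\beta$ with probability $\ge\frac12$ for a suitable $c$. So $f\ge c$ on $B(w,r)$, with a new $c$. Put $\chi=\min(f/c,1)$. $\square$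

**Step 1: the flow.** Let $o=(0,0)$, $B=B(o,3)$, $f=1_{B(o,1/10)}/\mu(B(o,1/10))$ and $u=G_Bf$. By Lemma 10.1, $u$ is bounded, continuous, in $\mathcal F_B$, and $\mathcal E(u,\phi)=\int f\phi\,d\mu$ for $\phi\in\mathcal F_B$. By the strong Markov property at $\tau_V$, $u$ is harmonic in open $V\subset B$ with $V\cap B(o,1/10)=\emptyset$, since $f$ vanishes along the path before $\tau_V$.

**Step 2: the cut.** Let
$$D=X\cap[0,\tfrac12]^2,\qquad Z=X\cap\big(\{\tfrac12\}\times[0,\tfrac12]\cup[0,\tfrac12]\times\{\tfrac12\}\big).$$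
$D\setminus Z=X\cap[0,\frac12)^2$ is open in $X$, $D$ is compact, and $\operatorname{dist}(Z,o)\ge\frac12$. We count cells. For $n\ge1$, a level-$(-n)$ cell meeting $\{\frac12\}\times[0,\frac12]$ has first index $\frac{3^n-1}2$, whose $n$ lowest ternary digits are all $1$ and the others $0$. So its second index $j$ has its $n$ lowest digits in $\{0,2\}$. Also $j\le\frac{3^n-1}2<2\cdot3^{n-1}$, so the digit of $3^{n-1}$ is $0$ and there are no higher digits. There are $2^{n-1}$ such cells; by symmetry $Z$ is covered by $2^n$ cells of side $3^{-n}$. For example, for $n=1$ the only cell meeting the vertical segment has index $(1,0)$. Choose $w_i\in Z$ in each of these cells that meets $Z$. Since the cells have diameter $\sqrt2\cdot3^{-n}$, $Z\subset N:=\bigcup_iB(w_i,2\cdot3^{-n})$.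

**Step 3: the test function.** We build $\phi$ equal to $1$ inside the cut whose energy lives near the cut. Let $n$ be large, let $\chi_i$ be the cutoff of Lemma 10.2 for $(w_i,2\cdot3^{-n})$ and $\chi=\max_i\chi_i$. By the inequality for $\mathcal E(f\vee g)$, $\mathcal E(\chi)\le C2^n3^{n\kappa_0}$. Let
$$\phi=\chi+(1-\chi)1_D .$$
*$\phi\in\mathcal F$.* $D\setminus N$ is compact and contained in the open set $D\setminus Z$. By regularity take $\psi,\zeta\in\mathcal F\cap C_c(X)$ with values in $[0,1]$, $\psi=1$ on $D$, $\zeta=1$ on $D\setminus N$, $\operatorname{supp}\zeta\subset D\setminus Z$. Then $(1-\chi)1_D=(\psi-\chi\psi)\zeta$: on $N$ both sides vanish because $\chi=1$; on $D\setminus N$ both equal $1-\chi$; off $D$ both vanish. The right side is a combination of products of bounded functions in $\mathcal F$.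

The support of $\phi$ is compact in $B$, so $\phi\in\mathcal F_B$. On $D\supset X\cap B(o,1/10)$ we have $\phi=1$, so $\mathcal E(u,\phi)=\int f\phi\,d\mu=1$.

*Energy of $\phi$.* The open sets $D\setminus Z$, $N$, $X\setminus D$ cover $X$. We have $\phi=1$ on the first two and $\phi=\chi$ on the third. By locality $\Gamma(\phi,\phi)\le\Gamma(\chi,\chi)$, and this measure is carried by $N^*=\bigcup_i\bar B(w_i,4\cdot3^{-n})$, as $\chi=0$ off it. Hence, by Cauchy–Schwarz,
$$1=\mathcal E(u,\phi)=\Gamma(u,\phi)(N^*)\le\Gamma(u,u)(N^*)^{1/2}\,\big(C2^n3^{n\kappa_0}\big)^{1/2}.\tag{10.1}$$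

**Step 4: a Caccioppoli inequality.** We bound the energy of $u$ near the cut by its oscillation. Let $\tilde\chi_i$ be the cutoff for $(w_i,5\cdot3^{-n})$ and $\omega_n=\max_i\sup_{B(w_i,20\cdot3^{-n})}|u-u(w_i)|$. For large $n$, $\tilde\chi_i^2(u-u(w_i))=\tilde\chi_i^2u-u(w_i)\tilde\chi_i^2\in\mathcal F$ has compact support in $B$ disjoint from the support of $f$. Testing with it, the Leibniz rule gives
$$0=\int\tilde\chi_i^2\,d\Gamma(u,u)+2\int\tilde\chi_i\,(u-u(w_i))\,d\Gamma(u,\tilde\chi_i).$$
By Cauchy–Schwarz, $\int\tilde\chi_i^2\,d\Gamma(u,u)\le2\big(\int\tilde\chi_i^2\,d\Gamma(u,u)\big)^{1/2}\big(\int(u-u(w_i))^2d\Gamma(\tilde\chi_i,\tilde\chi_i)\big)^{1/2}$. Since $\Gamma(\tilde\chi_i,\tilde\chi_i)$ is carried by $\bar B(w_i,10\cdot3^{-n})$ and $\tilde\chi_i=1$ on $\bar B(w_i,4\cdot3^{-n})$,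
$$\Gamma(u,u)\big(\bar B(w_i,4\cdot3^{-n})\big)\le4\int(u-u(w_i))^2\,d\Gamma(\tilde\chi_i,\tilde\chi_i)\le C\omega_n^2\,3^{n\kappa_0}.$$
Summing over at most $2^n$ indices, $\Gamma(u,u)(N^*)\le C2^n3^{n\kappa_0}\omega_n^2$, and (10.1) gives
$$1\le C\,2^n\,3^{n\kappa_0}\,\omega_n.\tag{10.2}$$

**Step 5: conclusion.** Suppose $wBE(\kappa)$ holds and let $0<\kappa'<\kappa$. Each ball $B(w_i,1/5)$ lies in $B$ and misses $B(o,1/10)$, so $u$ is harmonic there. For $20\cdot3^{-n}\le\frac1{10}$, Lemma 9.1 gives $\omega_n\le C3^{-n\kappa'}$. With (10.2), $1\le C\,2^n3^{n(\kappa_0-\kappa')}$ for all large $n$, which forces $\kappa'\le\kappa_0+\frac{\log2}{\log3}$. Let $\kappa'\uparrow\kappa$ to get $\kappa\le d_W-d_H+\frac{\log2}{\log3}$. Combined with Theorem 2.1 this proves Theorem 2.3. $\blacksquare$
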